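\title{Non-adaptive local decoding against deletions with $n^{\delta}$ queries}

\begin{abstract}
A deletion LDC encodes a message of $n$ symbols so that any one symbol can be
recovered, with probability at least $2/3$, by reading $k$ symbols of the
codeword after an adversary has deleted an $\varepsilon$-fraction of it. Gupta
proved that $k$ cannot be a constant. We disprove the conjecture that a
non-adaptive decoder needs a number of queries linear in $n$: for every
$\delta>0$ there is an $\varepsilon>0$, the same for all alphabets, at which
non-adaptive decoding is possible with $O(n^{\delta})$ queries. The codeword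
evaluates a multilinear polynomial, whose coefficients are the message bits, at
square waves of widely separated periods, and the decoder extracts one
coefficient by taking differences, one scale at a time. Many copies of this
code, each with its own range of scales, are superimposed, and an upcrossing
argument for the density of deletions shows that a random copy is unlikely to
be spoiled.
\end{abstract}

\section{Introduction}

A locally decodable code (LDC) stores a message so that any single symbol can
be recovered by reading only a few symbols of a corrupted codeword. When the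
corruption consists of deletions, no surviving symbol is wrong. What is lost is
the address: the decoder does not know which symbol of the codeword it is
looking at.

Throughout, $\Sigma$ is a finite alphabet with $|\Sigma|\ge 2$,
$\mathbb{N}=\{1,2,\dots\}$, and $x[i]$ is the $i$-th symbol of a string $x$.

\begin{definition}\label{def:ldc}
Let $n,M,k\in\mathbb{N}$ and $\varepsilon>0$. A \emph{$k$-query deletion LDC
resilient to an $\varepsilon$-fraction of deletions} is a map
$\mathsf{C}:\Sigma^n\to\Sigma^M$ together with a randomized decoder with the
following property. Let $x\in\Sigma^n$, and let $y$ be any string obtained from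
$\mathsf{C}(x)$ by deleting at most $\varepsilon M$ symbols; the deletions may
depend on $\mathsf{C}$, on the decoder and on $x$. For every
$i\in\{1,\dots,n\}$, the decoder, given $i$, the length $|y|$ and oracle access
to $y$, queries at most $k$ positions of $y$ and outputs $x[i]$ with
probability at least $2/3$. The decoder is \emph{non-adaptive} if it chooses
the set of queried positions from its randomness, $i$ and $|y|$, before it sees
any answer.
\end{definition}

The length $M$ is not restricted, so the only resource is the number of
queries. A constant number does not suffice.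

\begin{theorem}[Gupta \cite{Gupta}]\label{thm:gupta}
For every $\varepsilon>0$, $k\in\mathbb{N}$ and alphabet $\Sigma$ there is a
constant $C=C(\varepsilon,k,|\Sigma|)$ such that for all $n>C$ there is no
$k$-query deletion LDC $\mathsf{C}:\Sigma^n\to\Sigma^M$, for any $M$, that is
resilient to an $\varepsilon$-fraction of deletions.
\end{theorem}

How fast must $k$ grow with $n$? A linear number of queries can be enough,
because the decoder can then read a constant fraction of a codeword of linear
length and recover the whole message; Remark~\ref{rem:linear} gives such a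
binary code with $k=10n$ and $\varepsilon=1/100$. One may guess that a
non-adaptive decoder cannot do better. Position $q$ of $y$ holds a symbol of
$\mathsf{C}(x)$ whose position lies anywhere between $q$ and
$q+\varepsilon M$, and if the deletions are evenly spread, two queries at
distance $h$ in $y$ hit symbols at distance about $h/(1-\varepsilon)$ in
$\mathsf{C}(x)$. An adaptive decoder can try to correct its aim as it reads; a
non-adaptive one cannot. It seems that only a run of consecutive symbols can be
trusted, and a run from an unknown place has to contain the whole message. The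
problem we solve is to decide the following conjecture, which makes this guess
precise.

\begin{quote}
\textbf{Conjecture} \cite{Gupta}\textbf{.} For every $\varepsilon>0$ and
alphabet $\Sigma$ there is a constant $C=C(\varepsilon,|\Sigma|)$, not
depending on $k$, such that for all $k\in\mathbb{N}$ and all $n>Ck$ there is no
non-adaptive $k$-query deletion LDC $\mathsf{C}:\Sigma^n\to\Sigma^M$, for any
$M$, that is resilient to an $\varepsilon$-fraction of deletions.
\end{quote}

For large $\varepsilon$ the statement holds because nothing can be decoded at
all.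

\begin{proposition}\label{prop:large}
If $\varepsilon\ge 1-1/|\Sigma|$ and $n\ge 2$, then no deletion LDC
$\Sigma^n\to\Sigma^M$, adaptive or not and with any number of queries, is
resilient to an $\varepsilon$-fraction of deletions. Hence in this range the
statement of the conjecture holds with $C=1$.
\end{proposition}

\begin{proof}
Let $m=\lceil M/|\Sigma|\rceil$. For each message $x$ some symbol $s(x)$ occurs
at least $m$ times in $\mathsf{C}(x)$, and deleting
$M-m\le(1-1/|\Sigma|)M$ symbols leaves the string $s(x)^m$. Since
$|\Sigma|^n>|\Sigma|$, two messages $x\ne x'$ lead to the same string $y$. At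
an index $i$ with $x[i]\ne x'[i]$ the output of the decoder on $y$ has one
distribution, which cannot give probability $2/3$ to both $x[i]$ and $x'[i]$.
Finally, $n>k\ge1$ implies $n\ge 2$.
\end{proof}

For small $\varepsilon$ the conjecture is false. The flaw in the guess is that
a distance known only approximately still carries information. For an integer
$B\ge2$ put
\begin{equation}\label{eq:constants}
D=1920,\qquad \tau_B=\frac{1}{4608\,D^{B}},\qquad
\varepsilon_B=\frac{\tau_B}{400},\qquad \gamma_B=\frac{\ln 1152}{\ln B}.
\end{equation}

\begin{theorem}[Binary messages]\label{thm:binary}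
For all $B\ge2$, $d\ge1$ and $n=B^d$ there are an $M$ and a non-adaptive
deletion LDC $\{0,1\}^n\to\{0,1\}^M$ with $k=2000\cdot1152^d$ queries,
resilient to an $\varepsilon_B$-fraction of deletions, with success probability
at least $0.96$ for every message, index and deletion pattern.
\end{theorem}

\begin{theorem}[All alphabets and lengths]\label{thm:general}
For every alphabet $\Sigma$ and every $B\ge2$ there is $c=c(|\Sigma|,B)$ such
that for every $n\ge1$ there is a non-adaptive $k$-query deletion LDC
$\Sigma^n\to\Sigma^M$, for some $M$, resilient to an $\varepsilon_B$-fraction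
of deletions, with $k\le c\,n^{\gamma_B}$. Hence for every $\delta>0$ there is
$\varepsilon(\delta)>0$, independent of $\Sigma$, at which
$k=O_{\Sigma,\delta}(n^{\delta})$ queries suffice.
\end{theorem}

\begin{corollary}\label{cor:false}
The conjecture fails for every alphabet $\Sigma$ and every $\varepsilon$ with
$0<\varepsilon\le\varepsilon_{1153}=(400\cdot4608\cdot1920^{1153})^{-1}$.
\end{corollary}

These results are consistent with Theorem~\ref{thm:gupta}, since $k\to\infty$
with $n$. We claim nothing for
$\varepsilon_{1153}<\varepsilon<1-1/|\Sigma|$.

Section~\ref{sec:waves} shows the idea on small cases and explains the three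
devices that turn it into a proof. Section~\ref{sec:code} defines the code and
the decoder. Sections~\ref{sec:density}--\ref{sec:recursion} prove
Theorem~\ref{thm:binary}, and Section~\ref{sec:general} deduces the other two
results.

\section{Square waves}\label{sec:waves}

From now on intervals are intervals of integers, positions in strings are
numbered from $0$, arithmetic on bits is modulo $2$, and
$[B]=\{0,\dots,B-1\}$. If $y$ is obtained from a codeword $c$ by deletions, we
let $\pi$ be the increasing map that sends a position of $y$ to its original
position, so $y[q]=c[\pi(q)]$. We write $q$ for positions of $y$ and $P$ for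
positions of $c$. Then $\pi(q+h)=\pi(q)+h+\Delta$, where the \emph{drift}
$\Delta\ge0$ is the number of symbols deleted in between.

\subsection{One level}

The Hadamard code writes down the inner products $\langle x,u\rangle$ of a
message $x\in\{0,1\}^B$ with all $u\in\{0,1\}^B$; the entries at $u$ and at $u$
with coordinate $b$ flipped add up to $x_b$. This decoder does not care what
$u$ is, but it needs to flip exactly one coordinate. We look for a way to
attach a vector $u$ to each position $P$ so that moving by \emph{approximately}
a given distance flips exactly coordinate $b$.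

The \emph{square wave of half-period $h$} is the function
$P\mapsto\lfloor P/h\rfloor\bmod 2$ on the nonnegative integers. It has two
properties. Adding $ch$ to $P$ adds $c$ to the value modulo $2$. If $P\le P'$
and no multiple of $h$ lies in $(P,P']$, the wave is constant on $[P,P']$. Take
$B$ waves whose half-periods form a geometric progression with even ratio
(Figure~\ref{fig:waves}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.36cm,y=0.5cm]
\foreach \i in {0,2,...,30}
  \draw (\i,4) -- (\i+1,4) -- (\i+1,5) -- (\i+2,5) -- (\i+2,4);
\foreach \i in {0,8,16,24}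
  \draw (\i,2) -- (\i+4,2) -- (\i+4,3) -- (\i+8,3) -- (\i+8,2);
\draw (0,0) -- (16,0) -- (16,1) -- (32,1) -- (32,0);
\node[left] at (0,4.5) {$\beta_0$};
\node[left] at (0,2.5) {$\beta_1$};
\node[left] at (0,0.5) {$\beta_2$};
\draw[dashed] (5.5,5.5) -- (5.5,-0.5) node[below] {$P$};
\draw[dashed] (9.5,5.5) -- (9.5,-0.5) node[below] {$P+h_1$};
\end{tikzpicture}
\caption{Three square waves with half-periods $h_0$, $h_1=4h_0$, $h_2=16h_0$.
A shift by $h_1$ flips $\beta_1$. It preserves $\beta_0$ because $h_1/h_0$ is
even, and it preserves $\beta_2$ unless it crosses a multiple of $h_2$. For the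
$P$ shown, all this remains true if the shift is longer by a small fraction of
$h_0$.}\label{fig:waves}
\end{figure}

\begin{lemma}[Flipping one wave]\label{lem:flip}
Let $D\ge2$ be even and $\eta\in\mathbb{N}$. For $b\in[B]$ let $h_b=D^b\eta$
and let $\beta_b$ be the square wave of half-period $h_b$. Fix $b\in[B]$, and
let $P\ge0$ and $P'=P+h_b+\Delta$ with $0\le\Delta\le W\le\eta$. Suppose that
\begin{itemize}
\item[(a)] no multiple of $\eta$ lies in $(P,P+W]$, and
\item[(b)] $b=B-1$, or no multiple of $h_{b+1}$ lies in $(P,P+2h_b]$.
\end{itemize}
Then $\beta_{b'}(P)+\beta_{b'}(P')=\mathbf{1}[b'=b]$ for all $b'\in[B]$.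
\end{lemma}

\begin{proof}
Let $b'\le b$. The shift $h_b$ is $D^{b-b'}$ half-periods of $\beta_{b'}$, and
$D^{b-b'}$ is even for $b'<b$ and equal to $1$ for $b'=b$. So the claim holds
with $P+h_b$ in place of $P'$. Since $\eta$ divides $h_b$, condition (a) says
that no multiple of $\eta$, and hence no multiple of $h_{b'}$, lies in
$(P+h_b,P+h_b+W]$; therefore $\beta_{b'}(P')=\beta_{b'}(P+h_b)$. Now let
$b'>b$. Since $\Delta\le\eta\le h_b$, we have $(P,P']\subseteq(P,P+2h_b]$. By
(b) this interval contains no multiple of $h_{b+1}$, hence none of $h_{b'}$,
and $\beta_{b'}(P')=\beta_{b'}(P)$.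
\end{proof}

Encode $x\in\{0,1\}^B$ by $c[P]=\sum_b x_b\beta_b(P)$. Whenever $P=\pi(q)$ and
$P'=\pi(q+h_b)$ satisfy the hypotheses of the lemma, $y[q]+y[q+h_b]=x_b$. For
a given $W$, condition (a) fails for a fraction $W/\eta$ of all $P$ and
condition (b) for a fraction $2/D$. So two queries at a random place recover
$x_b$, provided that the drift over a distance $h_b\le D^{B-1}\eta$ is usually
small compared with $\eta$. This asks for a deletion rate small compared with
$D^{-(B-1)}$.

The requirement is real. Let $b=B-1\ge1$, and let the adversary keep $D^b$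
symbols, delete one, and repeat. The rate is $1/(D^b+1)$, and the drift over
distance $h_b=D^b\eta$ is exactly $\eta$ for every $q$. Then
$P'=P+(D^b+1)\eta$, so $\beta_0$ flips, while for $1\le b'\le b$ the extra
shift by $\eta$ is invisible to $\beta_{b'}$ unless $(P,P+\eta]$ contains a
multiple of $D\eta$, which happens for a fraction $1/D$ of all $P$. The decoder
usually outputs $x_b+x_0$. One family of waves therefore stores $B$ bits but
tolerates only a deletion rate exponentially small in $B$, and $B$ has to stay
constant.

\subsection{Products of levels}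

To store more bits at the same deletion rate, we multiply waves from several
families, which we call levels. Take $B=2$ and two levels: coarse waves
$\beta_{1,0},\beta_{1,1}$ with half-periods $h_{1,b}=D^b\eta_1$, and fine waves
$\beta_{2,0},\beta_{2,1}$ with half-periods $h_{2,b}=D^b\eta_2$, where
$\eta_1=KD^2\eta_2$ and $K$ is large. Encode four bits $x_{b_1b_2}$ by
\[
\mu_2=\sum_{b_1,b_2}x_{b_1b_2}\,\beta_{1,b_1}\beta_{2,b_2}
=\bigl(x_{00}\beta_{1,0}+x_{10}\beta_{1,1}\bigr)\beta_{2,0}
+\bigl(x_{01}\beta_{1,0}+x_{11}\beta_{1,1}\bigr)\beta_{2,1}.
\]
Suppose we want $x_{01}$. Over a distance of order $h_{2,1}$ the coarse waves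
are almost always constant, so $\mu_2$ is locally a one-level codeword whose
message bits are the two brackets. A shift by about $h_{2,1}$ extracts the
second bracket,
\[
\mu_2(P)+\mu_2(P')=x_{01}\beta_{1,0}(P)+x_{11}\beta_{1,1}(P)=:\mu_1(P).
\]
This is a one-level codeword in the coarse waves, and a shift by about
$h_{1,0}$ extracts $x_{01}$ from it. The four queries are at $q$,
$q+h_{2,1}$, $q+h_{1,0}$ and $q+h_{1,0}+h_{2,1}$.

The drift over the long distance $h_{1,0}$ may be many times $\eta_2$, so the
phases of the fine waves at the two pairs of queries are unrelated. This does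
no harm: each pair removes the fine waves by itself. Each level only needs the
drift over its own largest shift to be small against its own smallest
half-period, and this is the same condition, a rate small against $D^{-B}$, at
every level. The separation $K$ between levels does not enter the rate, so it
may be as large as we like. With $d$ levels we store $n=B^d$ bits, and in the
ideal case $2^d=n^{\ln2/\ln B}$ queries recover any one of them.

\subsection{Three difficulties}\label{sec:difficulties}

\emph{Errors accumulate.} Condition (b) of Lemma~\ref{lem:flip} fails with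
probability $2/D$ at each of the $2^d-1$ differences, and $D$ cannot grow with
$d$ because the tolerated rate depends on it. We therefore compute each
difference three times, at independent random offsets in a window longer than
all half-periods of the level, and take the majority. If each difference is
wrong with probability at most $\alpha=1/24$, the majority is wrong with
probability at most $3\alpha^2=\alpha/8$, which leaves room for the errors of
the next level. The recursion tree now has $6^d$ leaves.

\emph{Deletions concentrate.} The overall rate is $\varepsilon$, but the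
adversary may delete at a rate above the tolerated $\tau$ on short stretches.
At each level these stretches cover about an $\varepsilon/\tau$ fraction of the
positions, a constant. A position is reliable at one level if few positions of
its window are unreliable at the next finer level, and in this step our bound
on the unreliable set grows by a factor $192$. After $d$ levels the bound
$192^d\varepsilon/\tau$ says nothing. Two situations have to be separated. If
the density of deletions is already high at a scale coarser than all $d$
levels, a whole region is lost, but the loss does not spread, since a decoder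
that starts outside the region stays outside. The dangerous positions are those
where the density is low at that coarse scale and becomes high at one of the
$d$ levels. The density around a random position, seen at finer and finer
scales, is a nonnegative martingale, and such a martingale rises from below
$\tau/2$ to above $\tau$ at most once on average, however many scales there
are. So we use $L$ copies of the $d$-level code, called blocks, on $L$ disjoint
ranges of scales. For a random block the dangerous positions have expected
density at most $1/L$, and $L=200\cdot192^d$ beats the factor $192^d$.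

\emph{The copies must be superimposed.} The martingale argument follows one
position through all $Ld$ scales, so all $L$ copies must be readable near every
position. Placing copy $w$ at the positions congruent to $w$ modulo $L$ does
not work, since one deletion shifts all residues. Instead the $L$ current bits
are encoded into a short word that is repeated periodically and can be
recognized from any $10L$ consecutive symbols with few deletions among them.
Each leaf then costs $10L$ queries, and the total is
$6^d\cdot10L=2000\cdot1152^d$.

\section{The code and the decoder}\label{sec:code}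

Fix $B\ge2$ and $d\ge1$. Let $D$, $\tau=\tau_B$ and
$\varepsilon=\varepsilon_B$ be as in \eqref{eq:constants}, and put
\[
L=200\cdot192^d,\quad K=1400\cdot192^d,\quad J=Ld,\quad
F=20L,\quad \ell=10L,\quad v=\ell+\tfrac{F}{100},\quad \alpha=\tfrac1{24}.
\]

\subsection{The frame code}

A \emph{substring} of a string occupies consecutive positions; a
\emph{subsequence} is what remains after arbitrary deletions. For a string $u$
let $u^\infty=uuu\cdots$. Given a map $\mathcal{E}:\{0,1\}^L\to\{0,1\}^F$, we
say that $m\in\{0,1\}^L$ \emph{explains} $z\in\{0,1\}^\ell$ if $z$ is a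
subsequence of a substring of $\mathcal{E}(m)^\infty$ of length at most $v$.
This is what a reader sees who starts at an unknown place of
$\mathcal{E}(m)^\infty$ and reads $\ell$ consecutive surviving symbols with at
most $F/100$ deletions among them.

\begin{lemma}[Frame code]\label{lem:frame}
Let $L\ge200$ be a multiple of $5$, and let $F=20L$, $\ell=10L$,
$v=\ell+F/100$. There is a map $\mathcal{E}:\{0,1\}^L\to\{0,1\}^F$ such that
every $z\in\{0,1\}^\ell$ is explained by at most one $m$.
\end{lemma}

\begin{proof}
Choose the words $\mathcal{E}(m)$ independently and uniformly. A substring of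
$\mathcal{E}(m)^\infty$ can be extended to the right, so we may assume that the
substrings have length exactly $v$. If $m\neq m'$ explain the same $z$, there
are starting points $s,s'\in[0,F)$ and sets $I,I'\subseteq[0,v)$ of size $\ell$
such that the symbols of $\mathcal{E}(m)^\infty$ at the positions $s+I$ agree,
in order, with those of $\mathcal{E}(m')^\infty$ at the positions $s'+I'$. Fix
$m,m',s,s',I,I'$. Since $v\le F$, the positions $s'+I'$ are distinct modulo
$F$, so they hold $\ell$ independent uniform bits that are independent of
$\mathcal{E}(m)$. The agreement has probability $2^{-\ell}=2^{-10L}$. By the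
bound $\binom{N}{r}\le(eN/r)^r$ and $100e<2^{8.1}$,
\[
\binom{v}{\ell}=\binom{v}{F/100}\le\binom{F}{F/100}\le(100e)^{F/100}
<2^{0.081F}=2^{1.62L}.
\]
Since also $F=20L\le2^L$, the number of choices of $(m,m',s,s',I,I')$ is less
than $2^{2L}\cdot2^{2L}\cdot2^{3.24L}<2^{10L}$. By the union bound some
$\mathcal{E}$ avoids all these agreements.
\end{proof}

\begin{remark}\label{rem:linear}
The map $\mathcal{E}$ is itself a non-adaptive deletion LDC with $n=L$,
$k=10n$ and $\varepsilon=1/100$. After at most $F/100$ deletions from
$\mathcal{E}(m)$ at least $\ell$ symbols remain, and the first $\ell$ of them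
form a subsequence of the prefix of length $v$, so they are explained by $m$
and by nothing else.
\end{remark}

Fix such an $\mathcal{E}$ for $L=200\cdot192^d$.

\subsection{Scales, waves and the codeword}

For $0\le j\le J$ and $b\in[B]$ put
\[
\eta_j=KF\,(KD^B)^{J-j},\qquad h_{j,b}=D^b\eta_j,\qquad \Gamma_j=D^B\eta_j,
\qquad M=12K\Gamma_0 .
\]
Thus $\eta_J=KF$ and $\eta_{j-1}=K\Gamma_j$; a larger $j$ means a finer scale.
The number $\Gamma_j$ is the length of the window from which the decoder draws
its offsets at level $j$, and $h_{j,b}\le\Gamma_j/D$. In the chain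
\begin{equation}\label{eq:chain}
F,\ \ \eta_J=h_{J,0},\dots,h_{J,B-1},\ \Gamma_J,\ \
\eta_{J-1}=h_{J-1,0},\dots,h_{J-1,B-1},\ \Gamma_{J-1},\ \ \dots,\ \
\Gamma_0,\ \ M
\end{equation}
every term divides the next. For $1\le j\le J$ let $\beta_{j,b}$ be the square
wave of half-period $h_{j,b}$. Level $0$ carries no waves and only serves as
the coarsest scale in the analysis. For $w\in\{1,\dots,L\}$, \emph{block} $w$
consists of the $d$ levels $(w-1)d+1,\dots,wd$.

Index the message as $x=(x_{\mathbf{b}})$ with
$\mathbf{b}=(b_1,\dots,b_d)\in[B]^d$. The copy of the $d$-level code that uses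
block $w$ is
\[
m_w(P)=\sum_{\mathbf{b}\in[B]^d}x_{\mathbf{b}}\prod_{t=1}^{d}
\beta_{(w-1)d+t,\,b_t}(P),
\]
and we put $m(P)=(m_1(P),\dots,m_L(P))\in\{0,1\}^L$. All half-periods are
multiples of $F$, so $m$ is constant on each \emph{frame} $[fF,(f+1)F)$. The
codeword $\mathsf{C}(x)\in\{0,1\}^M$ equals $\mathcal{E}(m(fF))$ on that frame;
equivalently,
\begin{equation}\label{eq:codeword}
\mathsf{C}(x)[P]=\mathcal{E}(m(P))[P\bmod F]\qquad(0\le P<M).
\end{equation}

\subsection{The decoder}

Let $\mathbf{b}^*\in[B]^d$ be the index to decode and $M'=|y|$. The decoder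
picks $w\in\{1,\dots,L\}$ and $q_0\in[0,M')$ uniformly and independently and
outputs $\mathrm{est}_0(q_0)$. The procedures
$\mathrm{est}_d,\dots,\mathrm{est}_0$ depend on $w$ and $\mathbf{b}^*$, use
fresh independent randomness in every call, and return $0$ on an argument
$q\notin[0,M')$. For $q\in[0,M')$ they act as follows.
\begin{itemize}
\item $\mathrm{est}_d(q)$: if $q+\ell>M'$, return $0$. Otherwise read
$z=y[q]\,y[q+1]\cdots y[q+\ell-1]$. If some $m$ explains $z$ (it is unique by
Lemma~\ref{lem:frame}), return the $w$-th bit of $m$; if not, return $0$.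
\item $\mathrm{est}_{t-1}(q)$ for $1\le t\le d$: let $j=(w-1)d+t$ and
$h=h_{j,b^*_t}$. For $i=1,2,3$ pick $r_i\in[0,\Gamma_j)$ uniformly and let
$g_i=\mathrm{est}_t(q+r_i)+\mathrm{est}_t(q+r_i+h)$. Return the majority of
$g_1,g_2,g_3$.
\end{itemize}
The arguments of all calls are determined by $w$, $q_0$, the offsets,
$\mathbf{b}^*$ and $M'$, and not by the values returned. Hence the decoder is
non-adaptive. There are at most $6^d$ calls to $\mathrm{est}_d$, each reading
at most $\ell=2000\cdot192^d$ symbols, so the decoder makes at most
$2000\cdot1152^d$ queries. It remains to bound the probability of failure by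
$0.04$.

\section{The density of deletions across scales}\label{sec:density}

Fix $x$, $\mathbf{b}^*$ and a set of at most $\varepsilon M$ deleted positions,
and let $y$, $M'$ and $\pi:[0,M')\to[0,M)$ be the resulting string, length and
increasing map. Put $a(q)=\pi(q+1)-\pi(q)-1$ for $0\le q<M'-1$ and $a(q)=0$ for
$q\ge M'-1$. Thus $a(q)\ge0$ counts the symbols deleted between positions $q$
and $q+1$ of $y$, we have $\sum_q a(q)\le\varepsilon M$, and
\begin{equation}\label{eq:drift}
\pi(q')-\pi(q)=q'-q+\sum_{s\in[q,q')}a(s)\qquad(0\le q\le q'\le M'-1).
\end{equation}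

We measure densities on cells of length $\kappa_j=3\Gamma_j$, long enough to
hold everything that one step of the decoder at level $j$ touches. To have a
whole number of cells, round $M'$ up: let
$N=\kappa_0\lceil M'/\kappa_0\rceil$ and $Q=[0,N)$. Since
$M'\ge(1-\varepsilon)M\ge M/2=2K\kappa_0$,
\begin{equation}\label{eq:sizes}
M\le 2N,\qquad 0\le N-M'<\kappa_0\le\frac{M'}{2K}\le\frac{N}{2K}.
\end{equation}
For $0\le j\le J$ partition $Q$ into consecutive \emph{level-$j$ cells} of
length $\kappa_j$. Since $\kappa_{j-1}=KD^B\kappa_j$, each level-$(j-1)$ cell
is a union of level-$j$ cells. Let $\rho_j(q)$ be the average of $a$ over the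
level-$j$ cell that contains $q$. The average of $\rho_{j+1}$ over a level-$j$
cell is the average of $a$ over that cell, which is the value of $\rho_j$
there. In other words, for $q$ uniform on $Q$ the sequence
$\rho_0,\dots,\rho_J$ is a nonnegative martingale.

For a block $w$ let $j_0=(w-1)d$ be the level just above it. The two situations
described in Section~\ref{sec:difficulties} are
\begin{align*}
H_w&=\{q\in Q:\rho_{j_0}(q)>\tau/2\},\\
U_w&=\{q\in Q:\rho_{j_0}(q)\le\tau/2\text{ and }\rho_j(q)>\tau
\text{ for some }j\in\{j_0+1,\dots,j_0+d\}\},
\end{align*}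
and we put $p_w=|U_w|/N$. The two thresholds must differ: the argument below
charges each visit to $U_w$ to a rise of the martingale by at least $\tau/2$.

\begin{lemma}\label{lem:upcross}
We have $|H_w|\le N/100$ for every $w$, and $\sum_{w=1}^{L}p_w\le1$.
\end{lemma}

\begin{proof}
Since $\sum_{q\in Q}\rho_{j_0}(q)=\sum_{q\in Q}a(q)\le\varepsilon M\le
2\varepsilon N$, Markov's inequality gives
$|H_w|\le 2\varepsilon N/(\tau/2)=4\varepsilon N/\tau=N/100$.

The second bound is an instance of Doob's upcrossing inequality; we give the
argument. Regard $\rho_j(q)$ as the price of a share at time $j$, and buy when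
the price is at most $\tau/2$, sell when it exceeds $\tau$. Formally, let
$\xi_{-1}=0$, and for $0\le j<J$ let $\xi_j(q)=1$ if $\rho_j(q)\le\tau/2$, or
if $\xi_{j-1}(q)=1$ and $\rho_j(q)\le\tau$; let $\xi_j(q)=0$ otherwise. The
total gain is $Y=\sum_{j=0}^{J-1}\xi_j(\rho_{j+1}-\rho_j)$. The function
$\xi_j$ depends only on $\rho_0,\dots,\rho_j$, so it is constant on level-$j$
cells, and $\rho_{j+1}-\rho_j$ averages to $0$ on each of them. Hence
$\mathbb{E}Y=0$ for $q$ uniform on $Q$.

Fix $q$. Call $j\in\{1,\dots,J\}$ a \emph{sale} if $\xi_{j-1}=1$ and
$\rho_j>\tau$, and let $S$ be the number of sales. Let $[s,s')$ be a maximal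
interval of times with $\xi=1$. It contributes $\rho_{s'}-\rho_s$ to $Y$, and
$0\le\rho_s\le\tau/2$ because $\xi_{s-1}=0$. If $s'<J$, then $\xi_{s'}=0$
forces $\rho_{s'}>\tau$, so $s'$ is a sale. Every sale is the end $s'$ of such
an interval, and that interval contributes more than $\tau/2$. At most one
interval does not end in a sale, namely one with $s'=J$, and it contributes at
least $-\tau/2$ because $\rho_J\ge0$. So $Y\ge\frac{\tau}{2}(S-1)$, and
$\mathbb{E}S\le1$.

If $q\in U_w$, then $\xi_{j_0}=1$, and the first $j>j_0$ with $\rho_j>\tau$ has
$\xi_{j-1}=1$ and $j\le j_0+d$. So there is a sale at a level of block $w$.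
Blocks are disjoint, hence $\sum_w\mathbf{1}[q\in U_w]\le S$, and taking
expectations gives $\sum_w p_w\le1$.
\end{proof}

Apart from the crude bound $M'\ge M/2$, the estimate for $|H_w|$ is the only
place where the hypothesis of at most $\varepsilon M$ deletions is used. The
bound on $\sum_wp_w$ holds for every deletion pattern and every number of
blocks.

\section{One level of the recursion}\label{sec:level}

In this section and in Lemma~\ref{lem:recursion} the block $w$ is fixed and
$j_0=(w-1)d$. Level-$j_0$ cells are called \emph{top cells}; $H_w$ is a union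
of top cells. As in the two-level example, the quantity that
$\mathrm{est}_t(q)$ is meant to compute is $\mu_t(\pi(q))$, where
\[
\mu_t(P)=\sum_{b_1,\dots,b_t\in[B]}x_{(b_1,\dots,b_t,b^*_{t+1},\dots,b^*_d)}
\prod_{s=1}^{t}\beta_{j_0+s,\,b_s}(P)\qquad(0\le t\le d).
\]
Thus $\mu_d=m_w$, and $\mu_0$ is the constant $x_{\mathbf{b}^*}$.

All exceptional sets below are bounded by one of two elementary counts.

\begin{lemma}\label{lem:count}
\begin{itemize}
\item[(i)] Let $A,h\in\mathbb{N}$ with $h\mid A$, and let $P_0$ and $g\ge0$ be
integers. Among the integers $P$ with $(P,P+g]\subseteq(P_0,P_0+A]$, at most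
$gA/h$ have a multiple of $h$ in $(P,P+g]$.
\item[(ii)] Let $f\ge0$ be a function on the integers with finite sum $T$, and
let $g\in\mathbb{N}$, $\lambda>0$. At most $gT/\lambda$ integers $q$ satisfy
$\sum_{s\in[q,q+g)}f(s)>\lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The interval $(P_0,P_0+A]$ contains exactly $A/h$ multiples $X$ of $h$, and
$X\in(P,P+g]$ holds only for the $g$ values $P\in[X-g,X)$. (ii) Each $s$ lies
in $g$ of the windows, so $\sum_q\sum_{s\in[q,q+g)}f(s)=gT$; apply Markov's
inequality.
\end{proof}

Since $\pi$ is injective, a bound from (i) on a number of positions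
$P=\pi(q)$ is also a bound on the number of $q$.

\subsection{Regular points}

Let $1\le t\le d$ and $j=j_0+t$. A call $\mathrm{est}_{t-1}(q)$ makes its
recursive calls inside $[q,q+2\Gamma_j)$. For it to behave as in the example,
the slightly larger window $[q,q+3\Gamma_j]$ should lie inside $y$, stay away
from $H_w$, contain few deletions, and see constant coarser waves. We call
$q\in Q\setminus H_w$ \emph{$t$-regular} if the following four conditions hold.
\begin{itemize}
\item[(R)] \emph{Range:} $q+\kappa_j\le M'-1$.
\item[(T)] \emph{Top cell:} $q+\kappa_j$ lies in the same top cell as $q$.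
\item[(S)] \emph{Sparsity:} $\rho_j(q)\le\tau$ and $\rho_j(q+\kappa_j)\le\tau$.
\item[(W)] \emph{Waves:} $t=1$, or no multiple of $\eta_{j-1}$ lies in
$(\pi(q),\pi(q)+3\Gamma_j]$.
\end{itemize}
Let $I_t$ be the set of $q\in Q\setminus H_w$ that are not $t$-regular.
Conditions (R), (T) and (W) fail only near boundaries of much larger scales,
and $K$ makes this rare. Condition (S) is the one that the adversary controls,
and its failure is charged to $U_w$.

\begin{lemma}\label{lem:irregular}
For $1\le t\le d$ we have $|I_t|\le\bigl(\frac{14}{K}+2p_w\bigr)N$.
\end{lemma}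

\begin{proof}
Condition (R) fails only for $q\in[M'-\kappa_j,N)$, that is, for at most
$N-M'+\kappa_j\le2\kappa_0\le N/K$ points by \eqref{eq:sizes}. Condition (T)
fails for the last $\kappa_j$ points of each top cell, a fraction
$\kappa_j/\kappa_{j_0}=(KD^B)^{-t}\le1/K$ of $Q$. Let $q\notin H_w$ satisfy (T)
but not (S). Then $\rho_{j_0}(q+\kappa_j)=\rho_{j_0}(q)\le\tau/2$, and one of
$q$, $q+\kappa_j$ has $\rho_j>\tau$, so it lies in $U_w$. There are at most
$2|U_w|=2p_wN$ such $q$. Finally let $t\ge2$ and consider the $q$ that satisfy
(R) but not (W). We have $(\pi(q),\pi(q)+3\Gamma_j]\subseteq(0,2M]$ and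
$\eta_{j-1}\mid 2M$, so Lemma~\ref{lem:count}(i) bounds their number by
$3\Gamma_j\cdot2M/\eta_{j-1}=6M/K\le12N/K$. Adding the four bounds gives the
lemma.
\end{proof}

Regularity bounds the drift in the whole window. Let $q$ be $t$-regular, write
$\Gamma=\Gamma_j$ and $\eta=\eta_j$, and let $W=\sum_{s\in[q,q+3\Gamma)}a(s)$.
The window $[q,q+\kappa_j)$ is covered by the level-$j$ cell of $q$ and the
next one, which is the cell of $q+\kappa_j$. By (S) and the choice
$\tau=1/(4608D^B)$,
\begin{equation}\label{eq:W}
W\le2\tau\kappa_j=6\tau D^B\eta=\frac{\eta}{768}.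
\end{equation}
By (R) and \eqref{eq:drift},
\begin{equation}\label{eq:window}
\pi(q+s')=\pi(q+s)+(s'-s)+\Delta\ \text{ with }0\le\Delta\le W
\qquad(0\le s\le s'\le3\Gamma).
\end{equation}

\subsection{Differences and leaves}

\begin{lemma}[Differences]\label{lem:difference}
Let $q$ be $t$-regular, $j=j_0+t$ and $h=h_{j,b^*_t}$. For all but at most
$\frac{\alpha}{4}\Gamma_j$ of the $r\in[0,\Gamma_j)$,
\begin{equation}\label{eq:difference}
\mu_t(\pi(q+r))+\mu_t(\pi(q+r+h))=\mu_{t-1}(\pi(q)).
\end{equation}
\end{lemma}

\begin{proof}
Write $\Gamma=\Gamma_j$, $\eta=\eta_j$, $b=b^*_t$, and for $r\in[0,\Gamma)$ let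
$P=\pi(q+r)$ and $P'=\pi(q+r+h)$. By \eqref{eq:window}, $P'=P+h+\Delta$ with
$0\le\Delta\le W$, and $\pi(q)\le P\le\pi(q)+\Gamma+W$. Since $W\le\eta\le
h\le\Gamma/D$, the points $P$, $P+W$, $P'$ and $P+2h$ all lie in
$[\pi(q),\pi(q)+3\Gamma]$.

We apply Lemma~\ref{lem:flip} to the waves of level $j$ and count the $r$ for
which a hypothesis fails, using Lemma~\ref{lem:count}(i) with $P_0=\pi(q)$ and
$A=3\Gamma$. Condition (a) fails for at most
$W\cdot3\Gamma/\eta\le3\Gamma/768\le\Gamma/192$ values, by \eqref{eq:W}.
Condition (b) can fail only if $b<B-1$; then $h_{j,b+1}=Dh$ divides $\Gamma$,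
and (b) fails for at most $2h\cdot3\Gamma/(Dh)=6\Gamma/1920\le\Gamma/192$
values. So outside a set of at most $\Gamma/96=\frac{\alpha}{4}\Gamma$ values
of $r$,
\[
\beta_{j,b'}(P)+\beta_{j,b'}(P')=\mathbf{1}[b'=b^*_t]\qquad
\text{for all }b'\in[B].
\]

For $s<t$ the half-periods of level $j_0+s$ are multiples of $\eta_{j-1}$ by
\eqref{eq:chain}, so by (W) these waves take the same values at $P$, $P'$ and
$\pi(q)$. Therefore, for every non-exceptional $r$,
\[
\mu_t(P)+\mu_t(P')=\sum_{b_1,\dots,b_t}
x_{(b_1,\dots,b_t,b^*_{t+1},\dots,b^*_d)}
\Bigl(\prod_{s<t}\beta_{j_0+s,\,b_s}(\pi(q))\Bigr)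
\bigl(\beta_{j,b_t}(P)+\beta_{j,b_t}(P')\bigr).
\]
Only the terms with $b_t=b^*_t$ survive, and they add up to
$\mu_{t-1}(\pi(q))$.
\end{proof}

At the bottom of the recursion the decoder reads frames. This needs the whole
vector $m$, including the bits of blocks finer than $w$, to be constant along
the read. The factor $K$ in $\eta_J=KF$ makes that typical.

\begin{lemma}[Leaves]\label{lem:leaf}
Let $q$ be $d$-regular and $j=j_0+d$. Then
$\mathrm{est}_d(q')=\mu_d(\pi(q'))$ for all but at most
$\frac{\alpha}{4}\Gamma_j$ of the $q'\in[q,q+2\Gamma_j)$.
\end{lemma}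

\begin{proof}
Write $\Gamma=\Gamma_j$, $\eta=\eta_j$. Since $\ell\le F\le\eta\le\Gamma/D$,
the positions $[q',q'+\ell)$ lie in $[q,q+3\Gamma)$, and by (R) they are
positions of $y$. Consider the conditions
\begin{itemize}
\item[(i)] $\sum_{s\in[q',q'+\ell)}a(s)\le F/100$,
\item[(ii)] no multiple of $\eta_J$ lies in $(\pi(q'),\pi(q')+F]$.
\end{itemize}
Suppose both hold. The string $z$ read by $\mathrm{est}_d(q')$ is a subsequence
of the substring of $\mathsf{C}(x)$ on the positions
$[\pi(q'),\pi(q'+\ell-1)]$, which has length at most $\ell+F/100=v\le F$ by
(i) and \eqref{eq:drift}. All half-periods are multiples of $\eta_J$, so by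
(ii) the vector $m$ is constant on these positions. By \eqref{eq:codeword} the
substring is a substring of $\mathcal{E}(m(\pi(q')))^\infty$. So
$m(\pi(q'))$ explains $z$, no other vector does, and the call returns
$m_w(\pi(q'))=\mu_d(\pi(q'))$.

By Lemma~\ref{lem:count}(ii), applied to the restriction of $a$ to
$[q,q+3\Gamma)$, condition (i) fails for at most
$\ell W/(F/100)=50W\le\eta\le\Gamma/192$ values of $q'$. For (ii),
\eqref{eq:window} gives $\pi(q')+F\le\pi(q)+2\Gamma+W+F\le\pi(q)+3\Gamma$, so
Lemma~\ref{lem:count}(i) with $A=3\Gamma$ bounds the number of failures by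
$F\cdot3\Gamma/\eta_J=3\Gamma/K\le\Gamma/192$. The total is at most
$\Gamma/96=\frac{\alpha}{4}\Gamma$.
\end{proof}

\section{The recursion and the proof of Theorem~\ref{thm:binary}}
\label{sec:recursion}

For $q\in[0,M')$ let $e_t(q)=\Pr[\mathrm{est}_t(q)\ne\mu_t(\pi(q))]$, the
probability being over the offsets drawn in the call. For $0\le t\le d-1$ the
set of \emph{unreliable} points is
\[
Z_t=\{q\in[0,M')\setminus H_w:\ e_t(q)>3\alpha^2\}.
\]
Points of $H_w$ are given up in advance and are not counted, so the factor
$192$ in the next lemma never multiplies $|H_w|$. Condition (T) makes this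
possible.

\begin{lemma}[Recursion]\label{lem:recursion}
We have $|Z_{d-1}|\le|I_d|$, and $|Z_{t-1}|\le|I_t|+192\,|Z_t|$ for
$1\le t<d$. Consequently
\[
|Z_0|\le192^d\Bigl(\frac{14}{K}+2p_w\Bigr)N .
\]
\end{lemma}

\begin{proof}
Let $1\le t\le d$, let $q$ be $t$-regular, and write $j=j_0+t$,
$\Gamma=\Gamma_j$, $h=h_{j,b_t^*}$. The bits $g_1,g_2,g_3$ computed by
$\mathrm{est}_{t-1}(q)$ are independent and identically distributed. Let $g$ be
one of them, with offset $r$. If $\Pr[g\ne\mu_{t-1}(\pi(q))]\le\alpha$, then
the majority is wrong only if one of the three pairs of bits is wrong, so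
$e_{t-1}(q)\le3\alpha^2$ and $q\notin Z_{t-1}$. The bit $g$ is correct unless
\eqref{eq:difference} fails for $r$, which has probability at most $\alpha/4$
by Lemma~\ref{lem:difference}, or one of the calls $\mathrm{est}_t(q+r)$,
$\mathrm{est}_t(q+r+h)$ does not return the value of $\mu_t\circ\pi$ at its
argument.

\emph{The case $t=d$.} Each of $q+r$ and $q+r+h$ is uniform on $\Gamma$ points
of $[q,q+2\Gamma)$, so by Lemma~\ref{lem:leaf} each call is wrong with
probability at most $\alpha/4$. Thus $g$ is wrong with probability at most
$3\alpha/4$, no $d$-regular point lies in $Z_{d-1}$, and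
$Z_{d-1}\subseteq I_d$.

\emph{The case $t<d$.} Suppose that
\begin{equation}\label{eq:sparseZ}
|Z_t\cap[q,q+\Gamma)|\le\tfrac{\alpha}{4}\Gamma\qquad\text{and}\qquad
|Z_t\cap[q+h,q+h+\Gamma)|\le\tfrac{\alpha}{4}\Gamma .
\end{equation}
Both windows lie in $[q,q+\kappa_j]$. By (R) this interval is contained in
$[0,M')$, and by (T) it is contained in the top cell of $q$, which is disjoint
from $H_w$ because $q\notin H_w$. So every point of the windows outside $Z_t$
has $e_t\le3\alpha^2$, and each call is wrong with probability at most
$\alpha/4+3\alpha^2$. Since $6\alpha^2=\alpha/4$ for $\alpha=1/24$, the bit $g$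
is wrong with probability at most
\[
\frac{\alpha}{4}+2\Bigl(\frac{\alpha}{4}+3\alpha^2\Bigr)=\alpha ,
\]
and $q\notin Z_{t-1}$. Hence every point of $Z_{t-1}$ lies in $I_t$ or violates
\eqref{eq:sparseZ}. By Lemma~\ref{lem:count}(ii) with $f=\mathbf{1}_{Z_t}$,
each of the two inequalities fails for at most
$\Gamma|Z_t|/(\frac{\alpha}{4}\Gamma)=96\,|Z_t|$ values of $q$. This proves the
recursive bound.

Iterating gives $|Z_0|\le\sum_{t=1}^{d}192^{t-1}|I_t|$. Now use
Lemma~\ref{lem:irregular} and $\sum_{t=1}^{d}192^{t-1}\le192^d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:binary}]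
The decoder of Section~\ref{sec:code} is non-adaptive and makes at most
$2000\cdot1152^d$ queries. Fix $x$, $\mathbf{b}^*$ and a pattern of at most
$\varepsilon M$ deletions, and write $Z_0^{(w)}$ for the set $Z_0$ of block
$w$. Given $w$ and $q_0\notin H_w\cup Z_0^{(w)}$, the output differs from
$\mu_0=x_{\mathbf{b}^*}$ with probability at most $3\alpha^2=1/192$. Since $w$
and $q_0\in[0,M')$ are uniform and independent, the probability of failure is
at most
\[
\frac1{192}+\frac{1}{LM'}\sum_{w=1}^{L}\bigl(|H_w|+|Z_0^{(w)}|\bigr)
\le\frac1{192}+\frac{N}{M'}\Bigl(\frac1{100}+\frac{14\cdot192^d}{K}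
+\frac{2\cdot192^d}{L}\sum_{w=1}^{L}p_w\Bigr)
\]
by Lemmas~\ref{lem:upcross} and~\ref{lem:recursion}. With
$K=1400\cdot192^d$, $L=200\cdot192^d$ and $\sum_wp_w\le1$, each of the three
terms in the bracket is at most $1/100$. By \eqref{eq:sizes},
$N/M'\le1+\frac1{2K}$. The probability of failure is therefore at most
$\frac1{192}+0.03\,(1+\frac1{2K})<0.04$.
\end{proof}

\section{General alphabets and the conjecture}\label{sec:general}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $\lambda=\lceil\log_2|\Sigma|\rceil$. Fix an injection
$\Sigma\to\{0,1\}^\lambda$ and two symbols of $\Sigma$ that play the roles of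
$0$ and $1$. Write $x\in\Sigma^n$ as a string of $n\lambda$ bits. Let $d\ge1$
be minimal with $B^d\ge n\lambda$. Then $B^d\le Bn\lambda$: for $d=1$ because
$n\lambda\ge1$, and for $d\ge2$ because $B^{d-1}<n\lambda$. Pad the string with
zeros to length $B^d$ and encode it with the code of
Theorem~\ref{thm:binary}, written in the two chosen symbols.

Let $u$ be the least odd integer with $0.4^u\le1/(3\lambda)$, so
$u=O(1+\log\lambda)$. To decode $x[i]$, run the binary decoder $u$ times
independently for each of the $\lambda$ bits of $x[i]$, take the majority for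
each bit, and output the symbol with this binary representation (any symbol if
there is none). A majority is wrong only if some set of $\lceil u/2\rceil$
runs are all wrong, which has probability at most
$2^u(0.04)^{u/2}=0.4^u\le1/(3\lambda)$. By the union bound all $\lambda$ bits
are correct with probability at least $2/3$. The decoder is non-adaptive. Since
$1152^d=(B^d)^{\gamma_B}$, the number of queries is at most
\[
\lambda u\cdot2000\cdot1152^d\le2000\,\lambda u\,(B\lambda)^{\gamma_B}\,
n^{\gamma_B},
\]
so $c=2000\lambda u(B\lambda)^{\gamma_B}$ works. Given $\delta>0$, take an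
integer $B\ge\max(2,1152^{1/\delta})$; then $\gamma_B\le\delta$, and
$\varepsilon(\delta)=\varepsilon_B$ does not depend on $\Sigma$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:false}]
Let $B=1153$, so $\gamma_B<1$, and let $0<\varepsilon\le\varepsilon_B$. A code
resilient to an $\varepsilon_B$-fraction of deletions is resilient to an
$\varepsilon$-fraction. By Theorem~\ref{thm:general}, for every $n$ there is
such a non-adaptive code with $k=\max(1,\lfloor c\,n^{\gamma_B}\rfloor)$
queries. Since $k/n\to0$, for any proposed constant $C$ we have $n>Ck$ for all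
large $n$.
\end{proof}

\begin{remark}
Since $\ln(1/\varepsilon_B)=\ln(400\cdot4608)+B\ln1920=\Theta(B)$, the largest
$B$ with $\varepsilon_B\ge\varepsilon$ is $\Theta(\log(1/\varepsilon))$ as
$\varepsilon\to0$. For this $B$ we have
$\gamma_B=O(1/\log\log(1/\varepsilon))$, so Theorem~\ref{thm:general} gives
$k\le O_{\Sigma,\varepsilon}\bigl(n^{O(1/\log\log(1/\varepsilon))}\bigr)$ as
$\varepsilon\to0$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Gupta}
Meghal Gupta, \emph{Constant Query Local Decoding Against Deletions Is
Impossible}, arXiv:2311.08399 (2023).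

\end{thebibliography}
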